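\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{No constant-factor approximation\\ for the generalized coloring numbers}


\begin{abstract}
For a fixed integer $r\ge 2$, can the $r$-coloring number $\mathrm{col}_r(G)$ or the weak $r$-coloring number $\mathrm{wcol}_r(G)$ of a graph be approximated within a constant factor in polynomial time? We show that, unless $\mathrm P=\mathrm{NP}$, the answer is no for every $r\ge 2$ and for both parameters. In fact, for every $C$ it is NP-hard to distinguish graphs with $\mathrm{wcol}_r\le t_0$ from graphs with $\mathrm{col}_r>Ct_0$, where $t_0$ is a constant depending only on $r$ and $C$. The same reduction, from Label Cover, excludes a factor $(\log n)^{\gamma}$ unless $\mathrm P=\mathrm{NP}$, and a factor of order $\sqrt{\log n}/\log\log n$ unless $\mathrm{NP}\subseteq\mathrm{DTIME}(n^{O(\log\log n)})$.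
\end{abstract}

\section{The question and the answer}

\subsection{Generalized coloring numbers}

Let $G$ be a finite simple graph, $r\ge1$ an integer, and $\sigma$ a total order on $V(G)$; we write $<$ for this order. The length of a path is its number of edges. Let $v<u$.
\begin{itemize}
\item $v$ is \emph{$r$-reachable} from $u$ if there is a path of length at most $r$ from $u$ to $v$ all of whose internal vertices are larger than $u$.
\item $v$ is \emph{weakly $r$-reachable} from $u$ if there is a path of length at most $r$ from $u$ to $v$ on which $v$ is the smallest vertex.
\end{itemize}
The sets of such $v$ are denoted $\mathrm{reach}_r(u,G_\sigma)$ and $\mathrm{wreach}_r(u,G_\sigma)$, or $\mathrm{reach}_r(u)$ and $\mathrm{wreach}_r(u)$ when $G$ and $\sigma$ are fixed. Put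
\[
\mathrm{col}_r(G_\sigma)=\max_{u}|\mathrm{reach}_r(u,G_\sigma)|,\qquad
\mathrm{wcol}_r(G_\sigma)=\max_{u}|\mathrm{wreach}_r(u,G_\sigma)| .
\]
The \emph{$r$-coloring number} $\mathrm{col}_r(G)$ and the \emph{weak $r$-coloring number} $\mathrm{wcol}_r(G)$ are the minima of these quantities over all total orders $\sigma$ of $V(G)$. Together they are called the generalized coloring numbers.

Thus a vertex $u$ looks down the order. In $\mathrm{reach}_r(u)$ it counts the smaller vertices that it sees after at most $r$ steps through vertices larger than itself; in $\mathrm{wreach}_r(u)$ the path may dip below $u$, as long as its end is its lowest point. For a tree, order the vertices so that each one is larger than its parent. A path leaving $u$ downward in the tree stays among larger vertices, and a path leaving it upward meets the smaller parent at once, so $\mathrm{reach}_r(u)$ contains at most the parent. The smallest vertex of any path is its topmost one, so $\mathrm{wreach}_r(u)$ consists of the ancestors at distance at most $r$. Hence $\mathrm{col}_r\le 1$ and $\mathrm{wcol}_r\le r$ for trees. At the other extreme, both numbers equal $n-1$ for the complete graph $K_n$, because the largest vertex reaches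 all others.

We use two elementary facts throughout.
\begin{itemize}
\item[(F1)] $\mathrm{reach}_r(u)\subseteq\mathrm{wreach}_r(u)$, since if all internal vertices are larger than $u$ and $u>v$, then $v$ is smallest on the path. Hence $\mathrm{col}_r(G_\sigma)\le\mathrm{wcol}_r(G_\sigma)$ and $\mathrm{col}_r(G)\le\mathrm{wcol}_r(G)$.
\item[(F2)] For a given $\sigma$, both $\mathrm{col}_r(G_\sigma)$ and $\mathrm{wcol}_r(G_\sigma)$ are computable in polynomial time. Indeed, $\mathrm{reach}_r(u)$ consists of the vertices $v<u$ adjacent to a vertex at distance at most $r-1$ from $u$ in $G[\{w:w\ge u\}]$, and $v\in\mathrm{wreach}_r(u)$ if and only if $v<u$ and $u$ is at distance at most $r$ from $v$ in $G[\{w:w\ge v\}]$.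
\end{itemize}

\subsection{What is known}

For $r=1$ both numbers are easy. Here $\mathrm{col}_1(G_\sigma)=\mathrm{wcol}_1(G_\sigma)$ is the maximum number of smaller neighbors of a vertex. Repeatedly choosing a vertex of minimum degree in the remaining graph and making it the largest remaining vertex achieves $\max_{H\subseteq G}\delta(H)$, where $\delta(H)$ is the minimum degree of $H$. This number, the \emph{degeneracy} of $G$, is optimal: in any order, the largest vertex of a subgraph $H$ has at least $\delta(H)$ smaller neighbors.

For $r\ge2$ it is known that deciding $\mathrm{col}_r(G)\le t$, or $\mathrm{wcol}_r(G)\le t$, is NP-hard, and even para-NP-hard when parameterized by $t$; and that for some constant $c>1$ it is NP-hard to approximate the generalized coloring numbers within a factor $c$. In the other direction there is a greedy algorithm. For a total order, let the $r$-backconnectivity of $u$ be the maximum number of paths of length at most $r$ that start at $u$, end at distinct smaller vertices, have all internal vertices larger than $u$, and pairwise share only $u$. The $r$-admissibility $\mathrm{adm}_r(G)\le\mathrm{col}_r(G)$ is the minimum over all orders of the maximum $r$-backconnectivity.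 If $a=\mathrm{adm}_r(G)\ge2$, the greedy algorithm outputs in polynomial time an order with $\mathrm{col}_r(G_\sigma)\le a(a-1)^{r-1}$ and $\mathrm{wcol}_r(G_\sigma)\le\frac{a^{r+1}-1}{a-1}$. This is an approximation factor $(a-1)^{r-1}$ for $\mathrm{col}_r$ and $O(a^{r-1})$ for $\mathrm{wcol}_r$: bounded in terms of the optimum, but not by a constant.

These facts leave room for a constant factor. Breen-McKay, Lavallee and Sullivan \cite{BLS} state that whether constant-factor approximations exist remains open, even for $r=2$. We show that, assuming $\mathrm P\ne\mathrm{NP}$, they do not exist for any $r\ge2$.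

\subsection{Results}

An algorithm \emph{approximates $\mathrm{col}_r$ within a factor $\alpha$} if, given $G$, it outputs an order $\sigma$ with $\mathrm{col}_r(G_\sigma)\le\alpha\,\mathrm{col}_r(G)$; similarly for $\mathrm{wcol}_r$. Here $\alpha$ may depend on $n=|V(G)|$. Logarithms are to base $2$ unless written $\ln$, and $[a]=\{1,\dots,a\}$.

\begin{theorem}\label{thm:A}
For every integer $r\ge2$ and every real $C\ge1$ there is an integer $t_0=t_0(r,C)$ such that it is NP-hard to distinguish graphs with $\mathrm{wcol}_r(G)\le t_0$ from graphs with $\mathrm{col}_r(G)>C\,t_0$. Consequently, unless $\mathrm P=\mathrm{NP}$, for no $r\ge2$ and no $C$ is there a polynomial-time algorithm that outputs $\sigma$ with $\mathrm{col}_r(G_\sigma)\le C\,\mathrm{col}_r(G)$, or one that outputs $\sigma$ with $\mathrm{wcol}_r(G_\sigma)\le C\,\mathrm{wcol}_r(G)$. This holds even for algorithms with running time $O(n^{f(\mathrm{wcol}_r(G))})$, where $f$ is an arbitrary function.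
\end{theorem}

\begin{theorem}\label{thm:B}
There is an absolute constant $\gamma>0$ such that for every fixed $r\ge2$, unless $\mathrm P=\mathrm{NP}$, no polynomial-time algorithm approximates $\mathrm{col}_r$ or $\mathrm{wcol}_r$ on $n$-vertex graphs within a factor $(\log n)^\gamma$.
\end{theorem}

\begin{theorem}\label{thm:C}
There is an absolute constant $\delta>0$ such that for every fixed $r\ge2$, unless $\mathrm{NP}\subseteq\mathrm{DTIME}(n^{O(\log\log n)})$, no polynomial-time algorithm approximates $\mathrm{col}_r$ or $\mathrm{wcol}_r$ on $n$-vertex graphs within a factor $\delta\sqrt{\log n}/\log\log n$.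
\end{theorem}

So, assuming $\mathrm P\ne\mathrm{NP}$, a constant factor is possible exactly for $r=1$. Theorem~\ref{thm:A} rests on the PCP theorem and Raz's parallel repetition theorem only. All three theorems come from one reduction (Theorem~\ref{thm:R}), with different parameters. In short, the reduction makes every cheap order choose short lists of labels for a Label Cover instance, and it contains tests that become expensive when chosen lists at a common vertex have pairwise disjoint projections. Section~\ref{sec:toy} explains the mechanism on small examples. Sections~\ref{sec:LC} and~\ref{sec:clash} treat Label Cover, Section~\ref{sec:graph} constructs the graph, and Sections~\ref{sec:yes} and~\ref{sec:no} analyze it.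

\section{The mechanism in small cases}\label{sec:toy}

Throughout this section $r\ge2$.

\subsection{Paths of length $r$ imitate degeneracy}

Let $H$ be a graph with at least one edge, and let $H'$ arise from $H$ by replacing each edge by a path of length $r$. Then
\begin{equation}\label{eq:deg}
\mathrm{col}_1(H)\le\mathrm{col}_r(H')\le\mathrm{wcol}_r(H')\le\max(\mathrm{col}_1(H),r).
\end{equation}
For the first inequality take any order of $V(H')$ and a vertex $w$ of $H$ with at least $\mathrm{col}_1(H)$ smaller neighbors in $H$. Walk from $w$ along each of the corresponding paths. The first vertex smaller than $w$ that we meet is $r$-reachable from $w$, and these vertices are distinct. For the last inequality take an optimal order of $V(H)$ and put all new vertices above it. A path of length at most $r$ between two distinct vertices of $H$ is a single replaced edge, so a vertex of $H$ weakly reaches only its smaller neighbors in $H$. A new vertex weakly reaches at most the other $r-2$ new vertices of its path and the two ends: after passing an end $q$, a path has fewer than $r$ edges left and cannot reach another vertex of $H$, and new vertices beyond $q$ are larger than $q$.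

Degeneracy is easy, so hardness cannot come from paths of length $r$ alone. They are still useful as constraints: the first part of the argument says that in an order of small cost \emph{no vertex has many smaller neighbors along such paths}. Hardness will come from combining them with a two-step pattern, described in Section~\ref{sec:toytest}.

\subsection{A choice: one child may go down, one child must stay up}

Let $b\ge2$. Take a root block $R$ and $b$ child blocks $X_1,\dots,X_b$, each with $t\ge r$ vertices, and join every vertex of $R$ to every vertex of every $X_a$ by a path of length $r$.

Suppose that the order is, from the top, new vertices, all $X_a$ with $a\ne a_0$, then $R$, then $X_{a_0}$. Then each vertex has at most $t$ smaller neighbors along these paths, and the argument for the last inequality in \eqref{eq:deg} gives $\mathrm{wcol}_r\le\max(t,r)=t$. Here $a_0\in[b]$ is arbitrary: \emph{any one child may be placed below the root at cost $t$}.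

Conversely, take an order with $\mathrm{col}_r<bt/2$ and any root vertex $x$. If every child block had at least $t/2$ vertices smaller than $x$, then $x$ would reach at least $bt/2$ vertices. So \emph{some child block has more than $t/2$ vertices above $x$}.

Interpret this with labels. Let a root carry a set of labels, split the set into $b$ parts, and let the $a$th child carry the set with the $a$th part \emph{removed}. A correct label lies in exactly one part, so it is missing from exactly one child. We put that child down, at cost $t$, and leave the others up. (Had each child kept a single part, a correct label would push $b-1$ children down, at cost $(b-1)t$, and the gap would be lost.) Conversely, in any order of cost below $bt/2$, more than half of some child block stays above a given root vertex. Iterating this down a tree, we arrive at a leaf whose list is short and more than half of whose block is up. So a correct label gives a cheap order, and a cheap order gives a list of fewer than $b$ labels.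

\subsection{A test: it pays for every leaf that is up}\label{sec:toytest}

Let $r=2$. Take $b$ sets $X_1,\dots,X_b$ of $t/m$ vertices each, where $m\ge b$ divides $t$, and $b$ sets $Z_1,\dots,Z_b$ of $t$ \emph{targets}. Make each $y\in X_i$ adjacent to $m$ targets of $Z_i$, different ones for different $y$. Add a \emph{test} $\theta$ adjacent to all vertices of $X_1\cup\dots\cup X_b$. Consider an order in which $\theta$ lies above all targets, and each $X_i$ lies either wholly above $\theta$ (``up'') or wholly below $\theta$ (``down''). If $X_i$ is down, $\theta$ reaches its $t/m$ vertices. If it is up, $\theta$ reaches through its vertices all $m\cdot t/m=t$ targets in $Z_i$. With $q$ sets up,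
\[
|\mathrm{reach}_2(\theta)|=q\,t+(b-q)\frac tm .
\]
This is at most $2t$ if $q\le1$, and it is $bt$ if $q=b$. If the sets that are down lie even below the targets, weak reachability costs $\theta$ no more, since a path $\theta,y,z$ with $y<z$ does not count for $z$.

We therefore want tests on $b$-tuples of leaves such that a correct labeling has at most one correct leaf in each tested tuple, while without a good labeling every choice of leaves contains a whole tested tuple. Label Cover provides such tuples: $b$ edges at a common vertex and, at their other ends, lists of labels whose projections are pairwise disjoint. At most one of these lists can contain the right label.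

\subsection{What remains to be arranged}\label{sec:plan}

The order is adversarial and need not behave as in the toy example. The full graph deals with the following points.
\begin{enumerate}
\item \emph{The test must be above its targets.} We arrange that each target concerned has length-$r$ paths to at least $bt/2$ tests that would serve our purpose; in an order of cost below $bt/2$ some of them is above it. A test linked to all $b$ of its target sets would pay $bt$ for them even in the cheap order, so each test is linked to only one, and we apply the argument to the largest of all targets concerned.
\item \emph{The test must be below the leaf vertices that are up.} Tests get length-$r$ paths to the root blocks. In each leaf block chosen as above, more than half of the vertices lie above the largest root vertex $x^*$. If the test is below $x^*$, it is below all of these. If it is above $x^*$, it is above the whole root block and reaches $t$ vertices along the paths to that block, which is as good.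
\item \emph{Numbers.} In the cheap order roots lie above tests and pay for them, so we allow only $t$ tests per root vertex; but point~1 wants $bt/2$ tests for a single tuple. Hence we use many copies of everything except the targets, which are shared. Different copies may choose different leaves, and a pigeonhole argument selects a tuple that occurs often enough.
\item \emph{Parts.} As in the toy example, a test sees only a $1/m$ fraction (a part) of each leaf block. Only about half of a leaf block is known to be up, so there are tests for every part.
\item \emph{Larger $r$.} For $r\ge3$ the edges from tests to leaf vertices become paths of length $r-1$. The order may block such a path by a small interior vertex. We use $m$ parallel paths, so that blocking all of them also yields $m$ reachable vertices.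
\end{enumerate}

\section{Label Cover}\label{sec:LC}

A Label Cover \emph{instance} $I$ consists of a bipartite multigraph $(U,V,E)$ with $E\ne\emptyset$, nonempty finite label sets $\Sigma_u$ ($u\in U$) and $\Sigma_V$, and for each edge $e$ with left end $u(e)\in U$ a map $\pi_e:\Sigma_{u(e)}\to\Sigma_V$. A \emph{labeling} $(F,F')$, with $F(u)\in\Sigma_u$ for $u\in U$ and $F'(v)\in\Sigma_V$ for $v\in V$, satisfies an edge $e=uv$ if $\pi_e(F(u))=F'(v)$. The value $\mathrm{val}(I)$ is the maximum fraction of edges satisfied by a labeling. Deleting isolated vertices of $V$, or adding to $\Sigma_u$ duplicates of its labels (with the same images), does not change the value.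

We use the following results. A \emph{two-prover one-round game} is played by a verifier who draws a pair of questions from a given distribution, sends one to each of two provers who do not communicate, and accepts or rejects according to a predicate of questions and answers; its value is the maximum probability of acceptance. In its \emph{$k$-fold parallel repetition} the verifier draws $k$ independent pairs, sends each prover its $k$ questions at once, and accepts if all $k$ rounds are accepted.

\begin{theorem}[Feige {\cite[Prop.~2.1.2]{Feige}}, a consequence of the PCP theorem \cite{AS,ALMSS}]\label{thm:PCP}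
There are $\eta>0$ and a polynomial-time reduction from 3SAT to 3CNF-5 formulas (every clause has three distinct variables, every variable occurs in exactly five clauses) that maps satisfiable formulas to satisfiable formulas, and unsatisfiable formulas to formulas in which at most a $(1-\eta)$-fraction of the clauses can be satisfied simultaneously.
\end{theorem}

\begin{theorem}[Raz \cite{Raz}]\label{thm:Raz}
For all $\eta'>0$ and $s$ there is $c>0$ such that for every two-prover one-round game of value at most $1-\eta'$ with answer sets of size at most $s$, the $k$-fold parallel repetition has value at most $2^{-ck}$.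
\end{theorem}

\begin{theorem}[Moshkovitz--Raz {\cite[main theorem, in Label Cover form]{MR}}]\label{thm:MR}
For every $\varepsilon=\varepsilon(n_0)>0$, 3SAT on inputs of size $n_0$ reduces to distinguishing Label Cover instances of size $n_0^{1+o(1)}\mathrm{poly}(1/\varepsilon)$ and log-alphabet size at most $\mathrm{poly}(1/\varepsilon)$ of value $1$ from those of value at most $\varepsilon$.
\end{theorem}

Theorem~\ref{thm:MR} is used only for Theorem~\ref{thm:B}, and in the following form: there is a constant $c\ge1$ such that for every sufficiently small constant $\beta>0$, with $\varepsilon=(\log n_0)^{-\beta}$, the reduction runs in polynomial time and the alphabets have size at most $2^{\varepsilon^{-c}}$. If its projections are presented as partial maps, delete from each $\Sigma_u$ every label undefined on some edge at $u$. This preserves value $1$ and does not increase the value; if some $\Sigma_u$ becomes empty, the formula is unsatisfiable, and nothing remains to be decided.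

\begin{lemma}\label{lem:LC}
There is an absolute constant $c_1>0$ such that for every $k\ge1$ one can map a 3SAT formula $\varphi$ of size $n_0\ge2$, in time $n_0^{O(k)}$, to a Label Cover instance $I_k$ with $|U|+|V|\le n_0^{O(k)}$, $|\Sigma_u|=7^k$ for all $u$, all degrees at most $5^k$, no isolated vertices, $\mathrm{val}(I_k)=1$ if $\varphi$ is satisfiable, and $\mathrm{val}(I_k)\le2^{-c_1k}$ otherwise.
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:PCP} to get a formula $\psi$, which we may assume to have at least one clause. In the clause--variable game, a uniformly random clause is sent to prover~1, who answers with one of its $7$ satisfying assignments, and a uniformly random variable of that clause is sent to prover~2, who answers with a bit. The verifier accepts if the two answers agree on the variable. If $\psi$ is satisfiable the value is $1$. Otherwise the answers of prover~2 form an assignment that falsifies at least an $\eta$-fraction of the clauses, and on each of these clauses the answer of prover~1 disagrees with it on at least one of the three variables. So the value is at most $1-\eta/3$.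

The $k$-fold repetition is a Label Cover instance: $U$ consists of the $k$-tuples of clauses, $V$ of the $k$-tuples of variables, the edges correspond to the equally likely question pairs, $\Sigma_u$ is the set of $k$-tuples of satisfying assignments, $\Sigma_V=\{0,1\}^k$, and $\pi_e$ restricts each assignment to the variable asked. The left degree is $3^k$ and the right degree $5^k$. Theorem~\ref{thm:Raz} with $\eta'=\eta/3$ and $s=7$ gives $c_1$.
\end{proof}

\section{Short lists and clashes}\label{sec:clash}

This section contains the part of the argument that concerns Label Cover alone. List trees describe how label sets are cut down to short lists, clashes are the $b$-tuples of short lists that will be tested, and Lemmas~\ref{lem:on} and~\ref{lem:decode} say how clashes behave for instances of value one and of small value.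

In Sections \ref{sec:clash}--\ref{sec:no} we fix integers $r\ge2$, $b\ge2$, $L\ge b$, $\Delta\ge1$, and a Label Cover instance $I$ with all degrees at most $\Delta$, no isolated vertex in $V$, and $b\le|\Sigma_u|\le L$ for all $u\in U$. The integer $b$ will be, up to a constant, the gap. Put
\[
h=2b\lceil\log L\rceil,\qquad \tau=b^{h+1},\qquad p=\text{the least prime}\ge\max(\Delta,b),\qquad K=p^2\tau^b,\qquad D=\Delta K .
\]

\paragraph{List trees.}
A \emph{group} is a pair $g=(u,i)\in U\times[b]$. Thus each $u$ has $b$ groups; they will carry $b$ independently chosen short lists. Each group $g=(u,i)$ has its own rooted \emph{list tree} $T_g$, whose nodes $\nu$ carry lists $J(\nu)\subseteq\Sigma_u$: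
\begin{itemize}
\item the root has the list $\Sigma_u$;
\item a node with $|J(\nu)|\le b-1$ is a leaf;
\item a node with $|J(\nu)|\ge b$ is internal: partition $J(\nu)$ into $b$ parts $P_1,\dots,P_b$, each of size at least $\lfloor|J(\nu)|/b\rfloor\ge1$, and give $\nu$ exactly $b$ children, with the lists $J(\nu)\setminus P_1,\dots,J(\nu)\setminus P_b$.
\end{itemize}
Trees of different groups are disjoint. The root is internal because $|\Sigma_u|\ge b$. All lists are nonempty, since $b\ge2$ and each child keeps at least one part; so leaf lists have between $1$ and $b-1$ elements. Since $\lfloor x/b\rfloor\ge x/(2b)$ for $x\ge b$, each step down multiplies the size of the list by at most $1-\frac1{2b}\le e^{-1/(2b)}$, so a node at depth $d$ has $|J|\le e^{-d/(2b)}L$. An internal node has $|J|>1$, so its depth satisfies $d<2b\ln L\le h$. Hence $T_g$ has depth at most $h$ and at most $\sum_{d\le h}b^d\le\tau$ nodes.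

\paragraph{Clashes.}
For $v\in V$ of degree $d_v\ge1$, enumerate the edges at $v$ by $0,\dots,d_v-1$, and for $x\in\mathbb F_p=\{0,\dots,p-1\}$ let $\phi_v(x)$ be the edge with number $x\bmod d_v$. Since $p\ge\Delta\ge d_v$, each edge has at most $\lceil p/d_v\rceil\le2p/d_v$ preimages under $\phi_v$.

\begin{definition}
A \emph{clash at $v$} is a tuple $s=(v,a,c,\lambda_1,\dots,\lambda_b)$ with $a,c\in\mathbb F_p$ such that, writing $e_i=\phi_v(a+ic)$, each $\lambda_i$ is a leaf of $T_{(u(e_i),i)}$ and the sets $\pi_{e_i}(J(\lambda_i))$, $i\in[b]$, are pairwise disjoint. We write $\lambda_i(s)=\lambda_i$ and $g_i(s)=(u(e_i),i)$; the clash $s$ \emph{contains} the leaves $\lambda_i(s)$ and \emph{involves} the groups $g_i(s)$.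
\end{definition}

The groups $g_1(s),\dots,g_b(s)$ are distinct because of their second coordinates, hence so are the leaves. There are at most $p^2\tau^b=K$ clashes at each $v$. A clash involving $(u,i)$ is a clash at one of the at most $\Delta$ neighbors of $u$, so at most $\Delta K=D$ clashes involve a given group; in particular, at most $D$ clashes contain a given leaf.

The edges $e_1,\dots,e_b$ come from an arithmetic progression in $\mathbb F_p$. We could have used all $b$-tuples of edges at $v$, but the decoding argument below needs only that, for random $(a,c)$, any two of the elements $a+ic$ form a uniformly distributed pair, and progressions achieve this with $p^2$ tuples instead of $d_v^b$. This matters for Theorem~\ref{thm:B}, where the degree bound is polynomial in the input size and $b$ is unbounded.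

\begin{lemma}[A satisfying labeling]\label{lem:on}
Let $(F,F')$ satisfy all edges. Call a node $\nu$ of $T_{(u,i)}$ \emph{on} if $F(u)\in J(\nu)$ and \emph{off} otherwise. Then every root is on, every internal on node has exactly one off child, all children of an off node are off, and every clash contains at most one on leaf.
\end{lemma}

\begin{proof}
Roots carry the whole set $\Sigma_u$, so they are on. If $\nu$ is internal and on, the label $F(u)\in J(\nu)$ lies in exactly one of the parts $P_1,\dots,P_b$ and is missing exactly from the child that deletes this part. Lists shrink downward, so children of off nodes are off. If $\lambda_i$ and $\lambda_j$, $i\ne j$, were both on in a clash at $v$, then $F'(v)=\pi_{e_i}(F(u(e_i)))=\pi_{e_j}(F(u(e_j)))$ would lie in both of the disjoint sets $\pi_{e_i}(J(\lambda_i))$ and $\pi_{e_j}(J(\lambda_j))$.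
\end{proof}

A \emph{selection} $f$ assigns to each group $g$ a leaf $f(g)$ of $T_g$. It \emph{realizes} the clash $s$ if $f(g_i(s))=\lambda_i(s)$ for all $i\in[b]$. Let $\mathrm{Hit}(f)$ be the set of those $v\in V$ at which $f$ realizes some clash.

\begin{lemma}[Decoding]\label{lem:decode}
If $\mathrm{val}(I)\le\frac1{2b^5}$, then $\sum_{v\in\mathrm{Hit}(f)}d_v\ge|E|/2$ for every selection $f$.
\end{lemma}

\begin{proof}
Let $V'=V\setminus\mathrm{Hit}(f)$. Since $\sum_{v\in V}d_v=|E|$, it suffices to refute $\sum_{v\in V'}d_v>|E|/2$, which we now assume. The idea is that at each $v\in V'$ the selected lists project to sets that often intersect, so that random labels from the lists satisfy many edges.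

For an edge $e$ and $i\in[b]$ let $A_i(e)=\pi_e(J(f(u(e),i)))$, so $1\le|A_i(e)|\le b-1$. Fix $v\in V'$. For every $(a,c)\in\mathbb F_p^2$ there is a pair $i<j$ with $A_i(\phi_v(a+ic))\cap A_j(\phi_v(a+jc))\ne\emptyset$; otherwise the leaves $f(u(\phi_v(a+ic)),i)$, $i\in[b]$, would form a clash at $v$ realized by $f$. There are at most $b^2/2$ pairs, so some pair $(i,j)$ serves at least $2p^2/b^2$ of the $(a,c)$. Since $b\le p$, we have $i\not\equiv j\pmod p$, and $(a,c)\mapsto(a+ic,a+jc)$ is a bijection of $\mathbb F_p^2$. Hence there is $x'\in\mathbb F_p$ such that, with $B_v=A_j(\phi_v(x'))$, at least $2p/b^2$ values $x$ satisfy $A_i(\phi_v(x))\cap B_v\ne\emptyset$. Put $i_v=i$. As each edge has at most $2p/d_v$ preimages, at least $d_v/b^2$ edges $e$ at $v$ satisfy $A_{i_v}(e)\cap B_v\ne\emptyset$. Call these edges useful.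

Now label at random, independently for all vertices. Each $u\in U$ picks $i\in[b]$ uniformly and then a uniform element of $J(f(u,i))$. Each $v\in V'$ picks a uniform element of $B_v$; other $v$ are labeled arbitrarily. For a useful edge $e=uv$, fix an element of $A_{i_v}(e)\cap B_v$. With probability $1/b$ the vertex $u$ picks $i_v$; given this, with probability at least $1/(b-1)$ its label is one that $\pi_e$ maps to the fixed element; and independently, $v$ picks this element with probability at least $1/(b-1)$. So a useful edge is satisfied with probability at least $\frac1{b(b-1)^2}>\frac1{b^3}$, and the expected number of satisfied edges exceeds $\frac{|E|}2\cdot\frac1{b^2}\cdot\frac1{b^3}$. Thus $\mathrm{val}(I)>\frac1{2b^5}$, a contradiction.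
\end{proof}

\section{The graph}\label{sec:graph}

In addition to $h,\tau,p,K,D$ put
\[
m=bD,\qquad \mu=rKbm,\qquad t=m^2\mu,\qquad N=Kbm^2 .
\]

\begin{theorem}[Reduction]\label{thm:R}
Let $r\ge2$, $b\ge2$, $L\ge b$, $\Delta\ge1$ be integers, and let $K$ and $t$ be the numbers defined above, which depend only on $(r,b,L,\Delta)$. Given a Label Cover instance $I$ with all degrees at most $\Delta$, no isolated vertex in $V$, and $b\le|\Sigma_u|\le L$ for all $u\in U$, one can construct a simple graph $G$ with $|V(G)|\le(|U|+|V|)^2(rK)^{50}$, in time polynomial in this bound and $|I|$, such that
\begin{itemize}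
\item \textup{(YES)} if $\mathrm{val}(I)=1$, then $\mathrm{wcol}_r(G)\le5t$;
\item \textup{(NO)} if $\mathrm{val}(I)\le\frac1{2b^5}$, then $\mathrm{col}_r(G)\ge bt/2$.
\end{itemize}
\end{theorem}

We construct $G$ and bound its size now; (YES) is proved in Section~\ref{sec:yes} and (NO) in Section~\ref{sec:no}.

\paragraph{Main vertices.}
\begin{itemize}
\item \emph{Blocks.} For every copy index $\rho\in[N]$ and every node $\nu$ of every list tree, a block $X^\rho_\nu$ of $t$ vertices. If $\lambda$ is a leaf, the vertices of $X^\rho_\lambda$ are called \emph{leaf vertices} and are named $y^\rho_{\lambda,k,x}$ with $k\in[m]$, $x\in[t/m]$; the $k$th \emph{part} of the block is $X^\rho_{\lambda,k}=\{y^\rho_{\lambda,k,x}:x\in[t/m]\}$. Vertices in blocks of internal nodes are \emph{internal vertices}. The block of the root of $T_g$ in copy $\rho$ is denoted $R^\rho_g$.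
\item \emph{Targets.} For every leaf $\lambda$, a set $Z_\lambda=\{z_{\lambda,l,x}:l\in[m],\,x\in[t/m]\}$ of $t$ vertices, shared by all copies.
\item \emph{Tests.} A vertex $\theta=(\rho,s,k,i,j)$ for all $\rho\in[N]$, clashes $s$, $k\in[m]$, $i\in[b]$ and $j\in[\mu]$.
\end{itemize}
In a test, $\rho$ is the copy, $s$ the clash tested, $k$ the part of the leaf blocks that is seen, $i$ the index of the one target set linked to it, and $j$ is a multiplicity.

\paragraph{Connections.} A \emph{link} is a path between two main vertices whose interior consists of new private vertices of degree $2$, the \emph{subdivision vertices}.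
\begin{itemize}
\item \emph{Long links}, of length exactly $r$, one for each of the following pairs:
\begin{itemize}
\item[(T)] $x\in X^\rho_\nu$ and $x'\in X^\rho_{\nu'}$, where $\nu'$ is a child of $\nu$;
\item[(R)] a test $(\rho,s,k,i,j)$ and $x\in R^\rho_g$, for each group $g$ involved in $s$;
\item[(Z)] a test $(\rho,s,k,i,j)$ and $z\in Z_{\lambda_i(s)}$.
\end{itemize}
\item \emph{Medium links}, of length exactly $r-1$, between a test $(\rho,s,k,i,j)$ and each $y\in X^\rho_{\lambda,k}$, for each leaf $\lambda$ contained in $s$. If $r=2$, this is a single edge. If $r\ge3$, there are $m$ internally disjoint medium links for each such pair.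
\item \emph{Short edges} $y^\rho_{\lambda,k,x}\,z_{\lambda,l,x}$ for all $\rho,\lambda,k,l,x$.
\end{itemize}
There is nothing else. A pair of main vertices is joined by connections of at most one kind, and parallel links have interior vertices, so $G$ is simple. Main vertices joined by a long (medium) link are called long (medium) neighbors. Figure~\ref{fig:graph} shows the surroundings of a test.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node[draw,rounded corners,minimum height=6mm] (X1) at (-2.5,4) {$X^\rho_{\lambda_1,k}$ (on)};
\node[draw,rounded corners,minimum height=6mm] (R1) at (-5,2.7) {$R^\rho_{g_1}$};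
\node[draw,rounded corners,minimum height=6mm] (R2) at (5.2,2.7) {$R^\rho_{g_2}$};
\node[draw,circle] (T) at (0,1.8) {$\theta$};
\node[draw,rounded corners,minimum height=6mm] (Z1) at (-2.5,0.5) {$Z_{\lambda_1}$};
\node[draw,rounded corners,minimum height=6mm] (Z2) at (3.4,0.5) {$Z_{\lambda_2}$};
\node[draw,rounded corners,minimum height=6mm] (X2) at (1,-0.9) {$X^\rho_{\lambda_2,k}$ (off)};
\draw[dotted,thick] (R1) -- (X1);
\draw[dotted,thick] (R2.south) |- (X2.east);
\draw[dashed] (T) -- (R1);
\draw[dashed] (T) -- (R2);
\draw[dashed] (T) -- (Z1);
\draw[very thick] (T) -- (X1);
\draw[very thick] (T) -- (X2);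
\draw (X1) -- (Z1);
\draw (X2) -- (Z2);
\draw[->] (-6.4,-0.9) -- node[left] {larger} (-6.4,4);
\end{tikzpicture}
\caption{A test $\theta=(\rho,s,k,1,j)$ with two of the $b$ leaves, $\lambda_1$ and $\lambda_2$, of its clash $s$; each line stands for all connections between the sets at its ends. Dashed: long links (length $r$), to all root blocks $R^\rho_{g_i}$ of $s$ but to only one target set. Thick: medium links (length $r-1$), to the $k$th part of each leaf block. Thin: short edges between leaf vertices and targets. Dotted: the list tree between a root block and a leaf block, made of long links. Height indicates the position in the order used when the instance has value $1$: on blocks, tests, targets, off blocks. Through an on leaf $\theta$ sees $t$ targets; through an off leaf it sees only the $t/m$ vertices of the part.}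
\label{fig:graph}
\end{figure}

\paragraph{Size.} We have $b,\Delta\le p\le K$ and $\tau\le K$, so $m\le K^3$, $\mu\le rK^5$, $t\le rK^{11}$ and $N\le K^8$. There are at most $|U|b\tau$ nodes in all list trees and at most $|V|K$ clashes. So the number $M$ of main vertices satisfies
\[
M\le N|U|b\tau t+|U|b\tau t+N|V|Kmb\mu\le3(|U|+|V|)\,rK^{21}.
\]
Any two main vertices are joined by at most $m$ links, each with at most $r-1$ interior vertices, so there are at most $M^2mr$ subdivision vertices. Hence
\[
|V(G)|\le 2M^2mr\le18\,(|U|+|V|)^2r^3K^{45}\le(|U|+|V|)^2(rK)^{50},
\]
using $K\ge\tau\ge2^{5}$. The prime $p\le K$ can be found by trial division, the at most $|V|K$ candidate clashes can be listed and checked one by one, and then $G$ is written down; so the construction runs in time polynomial in the bound and $|I|$.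

\paragraph{Counting facts.} The following identities and inequalities are immediate from the definitions:
\begin{equation}\label{eq:star}
m\mid t,\quad t\ge r,\quad Dbm\mu=t,\quad Db\,\frac tm=t,\quad Nm=Kbm^3\le t,\quad \frac N{2K}\,\mu=\frac{bt}2 .
\end{equation}
They give the following bounds, which are used in Section~\ref{sec:yes}.
\begin{itemize}
\item[(C1)] Every component of the graph of short edges is contained in some $Q_{\lambda,x}=\{y^\rho_{\lambda,k,x}:\rho\in[N],k\in[m]\}\cup\{z_{\lambda,l,x}:l\in[m]\}$ or is a single vertex, and $|Q_{\lambda,x}|=Nm+m\le2t$. Tests and internal vertices have no short edges.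
\item[(C2)] A vertex of $R^\rho_g$ has at most $D\cdot m\cdot b\cdot\mu=t$ tests $(\rho,s,k,i,j)$ as long neighbors, since $s$ must involve $g$.
\item[(C3)] At most $Db\mu\le t$ tests have a medium neighbor in a given part $X^\rho_{\lambda,k}$, since such a test is $(\rho,s,k,i,j)$ with $s$ containing $\lambda$.
\item[(C4)] A test has $b\,t/m\le t$ medium neighbors. Targets and internal vertices have none.
\item[(C5)] For $y\in X^\rho_{\lambda,k}$, the medium neighbors of the medium neighbors of $y$ lie in the union of the parts $X^\rho_{\lambda_i(s),k}$ over all clashes $s$ containing $\lambda$ and all $i\in[b]$, a set of size at most $Db\,t/m=t$.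
\end{itemize}
These facts explain the parameters. The equalities $Dbm\mu=t$ and $Db\,t/m=t$ serve (C2) and (C5) and give $m=bD$ and $t=m^2\mu$. The last equality in \eqref{eq:star} provides enough tests at one target (point~1 of Section~\ref{sec:plan}) and gives $N=Kbm^2$. Then (C1), which needs $Nm\le t$, requires $\mu\ge Kbm$, and the extra factor $r$ in $\mu$ gives $t\ge r$.

\section{Value one gives a cheap order}\label{sec:yes}

Let $(F,F')$ satisfy all edges of $I$, and call nodes on or off as in Lemma~\ref{lem:on}, in the same way in all copies. Let $\sigma$ be any order that lists the following classes \emph{from largest to smallest}: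
\begin{enumerate}
\item all subdivision vertices;
\item all vertices in blocks of on nodes, with vertices of deeper nodes larger than those of shallower ones;
\item all tests;
\item all targets;
\item all vertices in blocks of off nodes, with vertices of deeper nodes larger than those of shallower ones.
\end{enumerate}
We show that $|\mathrm{wreach}_r(w)|\le5t$ for every vertex $w$. The lengths $r$, $r-1$ and $1$ were chosen so that very few combinations fit into a path of length $r$.

\begin{lemma}\label{lem:types}
A path between two main vertices with at least one edge and length at most $r$ is of one of these types: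
\textup{(a)}~only short edges;
\textup{(b)}~one long link;
\textup{(c)}~one medium link;
\textup{(d)}~one medium link and one short edge, in which case it runs between a test and a target, through a leaf vertex;
\textup{(e)}~two medium links, only if $r=2$.
If its length is at most $r-1$, only \textup{(a)} and \textup{(c)} are possible.
\end{lemma}

\begin{proof}
Subdivision vertices have degree $2$, so the path is a concatenation of complete links and short edges, say $n_L$ long links, $n_M$ medium links and $n_S$ short edges. Its length is $rn_L+(r-1)n_M+n_S\le r$. If $n_L\ge1$, then $n_L=1$ and nothing else fits. Let $n_L=0$. If $n_M=0$, the path is of type (a). If $n_M=1$, then $n_S\le1$. If $n_M=2$, then $2(r-1)\le r$ forces $r=2$ and $n_S=0$. The case $n_M\ge3$ is impossible, since $3(r-1)>r$ because $r\ge2$. In type (d) the medium link joins a test and a leaf vertex, and the short edge is not at the test, since tests have no short edges; so it joins the leaf vertex to a target. If the length is at most $r-1$, then a long link, a medium link with a further edge, and two medium links are all too long.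
\end{proof}

\paragraph{Main vertices.} Let $w$ be a main vertex and $v\in\mathrm{wreach}_r(w)$. Then $v<w$, so $v$ is main, and a witnessing path has one of the types in Lemma~\ref{lem:types}. We count the possible $v$ by type.

\smallskip
\noindent\emph{$w$ is internal, $w\in X^\rho_\nu$.} Only type (b) occurs. The long neighbors of $w$ are the vertices of the parent block ($t$ of them) or, if $\nu$ is a root, at most $t$ tests by (C2), together with the vertices of the child blocks. If $\nu$ is on, the blocks of its on children are larger than $w$, and exactly one child is off, contributing $t$. If $\nu$ is off, all its children are off and deeper, hence larger than $w$. In total at most $2t$.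

\smallskip
\noindent\emph{$w$ is a leaf vertex.} Type (a) gives at most $2t$ by (C1). Type (b) gives only the parent block, at most $t$, because roots are not leaves and so no (R) link ends at $w$. Type (c) gives at most $t$ by (C3). Type (d) does not start at a leaf vertex. Type (e) gives at most $t$ by (C5). In total at most $5t$.

\smallskip
\noindent\emph{$w=(\rho,s,k,i,j)$ is a test.} Type (a) gives nothing. In type (b), the root vertices are larger than $w$ because roots are on, so only the $t$ vertices of $Z_{\lambda_i(s)}$ count. Type (c) gives at most $t$ by (C4). In type (d), the path runs from $w$ through a leaf vertex $y$ to a target $z<y$. Off blocks lie below all targets, so $y$ is in the block of an on leaf $\lambda$ contained in $s$. By Lemma~\ref{lem:on} there is at most one such $\lambda$, and $z\in Z_\lambda$; this gives at most $t$. In type (e), the path is $w,y,\theta'$ with a test $\theta'<y$. Off blocks lie below all tests, so again $y$ lies in the block of the at most one on leaf $\lambda$ of $s$, in the part $X^\rho_{\lambda,k}$, and (C3) gives at most $t$. In total at most $4t$.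

\smallskip
\noindent\emph{$w$ is a target.} Type (a) gives at most $2t$ by (C1). Types (b) and (d) end in tests, which are larger than $w$. Types (c) and (e) do not start at a target. In total at most $2t$.

\smallskip
Counting only types (a) and (c), we see that $|\mathrm{wreach}_{r-1}(w)|$ is $0$ for internal vertices, at most $3t$ for leaf vertices, at most $t$ for tests, and at most $2t$ for targets.

\paragraph{Subdivision vertices.} Let $w$ be an interior vertex of a link with ends $q,q'$, and let $v\in\mathrm{wreach}_r(w)$ be witnessed by a path $P$. If $P$ contains no main vertex, then $v$ is one of the at most $r-2$ other interior vertices of the link. Otherwise $v$, being the smallest vertex of $P$, is main, because main vertices are below subdivision vertices. The first main vertex on $P$ is an end of the link, say $q$. The rest of $P$ starts at $q$, has length at most $r-1$, and has $v$ as its smallest vertex, so $v=q$ or $v\in\mathrm{wreach}_{r-1}(q)$. The pair $\{q,q'\}$ is internal--internal, internal--leaf, internal--test, test--target or test--leaf, so the sets $\mathrm{wreach}_{r-1}(q)$ and $\mathrm{wreach}_{r-1}(q')$ together have at most $t+3t=4t$ elements. Therefore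
\[
|\mathrm{wreach}_r(w)|\le(r-2)+2+4t=r+4t\le5t .
\]
Hence $\mathrm{wcol}_r(G)\le5t$, which proves (YES) in Theorem~\ref{thm:R}.

\section{Small value makes every order expensive}\label{sec:no}

Let $\mathrm{val}(I)\le\frac1{2b^5}$ and $W=bt/2$. Suppose for contradiction that some order $\sigma$ has $|\mathrm{reach}_r(w)|<W$ for all vertices $w$. We read off a selection from $\sigma$ in each copy (Step~1), find a clash realized in many copies (Step~2), and find a test of this clash (Step~3) that reaches at least $W$ vertices (Step~4). Nothing is known about the position of the subdivision vertices in $\sigma$; the following observation removes this difficulty.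

\paragraph{Charging.} If a link, long or medium, starts at a main vertex $w$ and contains a vertex smaller than $w$, then the first such vertex along the link lies in $\mathrm{reach}_r(w)$, since the vertices between $w$ and it are larger than $w$ and the link has length at most $r$. Long links from $w$ to distinct long neighbors share only $w$. Therefore
\begin{equation}\label{eq:dagger}
\text{every main vertex $w$ has fewer than $W$ long neighbors smaller than $w$.}
\end{equation}

\paragraph{Step 1: a selection for each copy.} Let $x\in X^\rho_\nu$ with $\nu$ internal. If each of the $b$ child blocks had at least $t/2$ vertices smaller than $x$, then \eqref{eq:dagger} would fail. So some child block has more than $t/2$ vertices larger than $x$.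

Fix $\rho\in[N]$ and a group $g$, and let $x^*(\rho,g)$ be the largest vertex of $R^\rho_g$. Start at $x^*(\rho,g)$. Repeatedly pass to a child block that has more than $t/2$ vertices larger than the current vertex, and take one of them as the next current vertex. The current vertices increase, and the process ends in the block of a leaf, which we call $f_\rho(g)$. By the last step,
\[
A^\rho_g=\{y\in X^\rho_{f_\rho(g)}:y>x^*(\rho,g)\}\qquad\text{satisfies}\qquad|A^\rho_g|\ge\frac t2 .
\]
Each $f_\rho$ is a selection in the sense of Section~\ref{sec:clash}.

\paragraph{Step 2: one clash realized in many copies.} By Lemma~\ref{lem:decode},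
\[
\sum_{v\in V}d_v\,\bigl|\{\rho:v\in\mathrm{Hit}(f_\rho)\}\bigr|\ge N\frac{|E|}2=\frac N2\sum_{v\in V}d_v ,
\]
so some $v$ lies in $\mathrm{Hit}(f_\rho)$ for at least $N/2$ values of $\rho$. There are at most $K$ clashes at $v$. Hence some clash $s$ is realized by $f_\rho$ for all $\rho$ in a set $\Pi$ with $|\Pi|\ge N/(2K)$. Write $\lambda_i=\lambda_i(s)$ and $g_i=g_i(s)$; then $A^\rho_{g_i}\subseteq X^\rho_{\lambda_i}$ for $\rho\in\Pi$. Since $\sum_i|A^\rho_{g_i}|\ge bt/2$, and each block is divided into $m$ parts, for each $\rho\in\Pi$ there is $k(\rho)\in[m]$ with
\[
\sum_{i=1}^ba^\rho_i\ge\frac{bt}{2m},\qquad\text{where}\quad a^\rho_i=\bigl|A^\rho_{g_i}\cap X^\rho_{\lambda_i,k(\rho)}\bigr|\le\frac tm .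
\]

\paragraph{Step 3: a test above all targets concerned.} Let $z^*$ be the largest vertex of $Z_{\lambda_1}\cup\dots\cup Z_{\lambda_b}$, say $z^*\in Z_{\lambda_{i^*}}$. The tests $(\rho,s,k(\rho),i^*,j)$ with $\rho\in\Pi$ and $j\in[\mu]$ are long neighbors of $z^*$, and by \eqref{eq:star} there are at least $\frac N{2K}\mu=W$ of them. By \eqref{eq:dagger} one of them, $\theta=(\rho,s,k,i^*,j)$ with $k=k(\rho)$, is larger than $z^*$, hence larger than every vertex of $Z_{\lambda_1}\cup\dots\cup Z_{\lambda_b}$. This is where it matters that targets are shared by the copies: in one copy alone the clash $s$ has only $bm\mu=t/D<bt/2$ tests.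

\paragraph{Step 4: the test reaches too much.} For each $i\in[b]$ we find a set $S_i\subseteq\mathrm{reach}_r(\theta)$ with $|S_i|\ge m\,a^\rho_i$.

\smallskip
\noindent\emph{Case $\theta>x^*(\rho,g_i)$.} All $t$ vertices of $R^\rho_{g_i}$ are smaller than $\theta$. By charging, the $t$ long links from $\theta$ to them contain $t\ge m\,a^\rho_i$ distinct reachable vertices, one on each link. Let $S_i$ be the set of these.

\smallskip
\noindent\emph{Case $\theta<x^*(\rho,g_i)$.} Every $y=y^\rho_{\lambda_i,k,x}\in A^\rho_{g_i}\cap X^\rho_{\lambda_i,k}$ satisfies $y>x^*(\rho,g_i)>\theta$. Suppose first that some medium link from $\theta$ to $y$ has all its interior vertices larger than $\theta$ (which holds vacuously if $r=2$). For each $l\in[m]$, this link followed by the short edge $y\,z_{\lambda_i,l,x}$ is a path of length $r$ whose internal vertices, including $y$, are larger than $\theta$, and whose end is smaller than $\theta$ by Step~3. So the $m$ vertices $z_{\lambda_i,l,x}$, $l\in[m]$, are reachable. Otherwise $r\ge3$, and each of the $m$ medium links from $\theta$ to $y$ has an interior vertex smaller than $\theta$; charging yields $m$ distinct reachable interior vertices. Distinct vertices $y$ of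 the part have distinct indices $x$ and disjoint link interiors, so the $m$-sets obtained for them are disjoint. Let $S_i$ be their union; $|S_i|=m\,a^\rho_i$.

\smallskip
In both cases $S_i$ lies in the union of $R^\rho_{g_i}$, $Z_{\lambda_i}$, the interiors of the long links from $\theta$ to $R^\rho_{g_i}$, and the interiors of the medium links from $\theta$ to $X^\rho_{\lambda_i}$. The groups $g_i$ are distinct and so are the leaves $\lambda_i$, hence the sets $S_1,\dots,S_b$ are pairwise disjoint. Therefore
\[
|\mathrm{reach}_r(\theta)|\ge m\sum_{i=1}^ba^\rho_i\ge\frac{bt}2=W ,
\]
a contradiction. So $\mathrm{col}_r(G_\sigma)\ge bt/2$ for every $\sigma$, which completes the proof of Theorem~\ref{thm:R}.\hfill$\square$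

\section{Proofs of the three theorems}

\begin{lemma}[Decision principle]\label{lem:decide}
Let $G$ be constructed as in Theorem~\ref{thm:R} from an instance of value $1$ or of value at most $\frac1{2b^5}$, and let $\alpha<b/10$. Suppose that an order $\sigma$ satisfies $\mathrm{col}_r(G_\sigma)\le\alpha\,\mathrm{col}_r(G)$, or that it satisfies $\mathrm{wcol}_r(G_\sigma)\le\alpha\,\mathrm{wcol}_r(G)$, where it is known which. Then one can tell from $\sigma$ in polynomial time which of the two cases holds.
\end{lemma}

\begin{proof}
Compute the value of $\sigma$ in the relevant measure by (F2) and compare it with $bt/2$. If $\mathrm{val}(I)=1$, it is at most $5\alpha t<bt/2$, since $\mathrm{col}_r(G)\le\mathrm{wcol}_r(G)\le5t$. If $\mathrm{val}(I)\le\frac1{2b^5}$, it is at least $bt/2$, since $\mathrm{wcol}_r(G_\sigma)\ge\mathrm{col}_r(G_\sigma)\ge bt/2$.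
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $r$ and $C$, and let $b=\lfloor10C\rfloor+1>10C$. With $c_1$ from Lemma~\ref{lem:LC}, choose a constant $k$ with $2^{-c_1k}\le\frac1{2b^5}$ and $7^k\ge b$. Put $L=7^k$ and $\Delta=5^k$. Then $K$ and $t$ are constants, and $\varphi\mapsto I_k\mapsto G$ (Lemma~\ref{lem:LC}, then Theorem~\ref{thm:R}) is a polynomial-time reduction from 3SAT. Let $t_0=5t$. If $\varphi$ is satisfiable, then $\mathrm{wcol}_r(G)\le t_0$; otherwise $\mathrm{col}_r(G)\ge bt/2>5Ct=Ct_0$. This is the first claim. The consequence for polynomial-time algorithms follows from Lemma~\ref{lem:decide} with $\alpha=C<b/10$.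

Now consider an algorithm of running time at most $c_0n^{f(\mathrm{wcol}_r(G))}$. Let $f^*=\max_{0\le j\le t_0}f(j)$, a constant, and stop the algorithm after $c_0n^{f^*}$ steps. If $\varphi$ is satisfiable, then $\mathrm{wcol}_r(G)\le t_0$ and the algorithm has finished. So we may answer ``unsatisfiable'' if it has not finished, and apply Lemma~\ref{lem:decide} otherwise. This decides 3SAT in polynomial time.
\end{proof}

For the other two theorems $b$ grows with the size $n_0$ of the formula, and the task is to control the size of $G$. Small $n_0$ are handled by brute force, so we assume that $n_0$ is large.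

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $c$ be the constant stated after Theorem~\ref{thm:MR}. Take $\beta>0$ small enough for the form of that theorem stated there and with $\beta(c+1)\le1$. Let $\varepsilon=(\log n_0)^{-\beta}$ and $b=\lfloor(2\varepsilon)^{-1/5}\rfloor\ge2$. Then $\varepsilon\le\frac1{2b^5}$ and $1/\varepsilon<2(b+1)^5\le64b^5$.

Apply Theorem~\ref{thm:MR}, delete isolated vertices of $V$, and pad label sets of size less than $b$ to size $b$ by duplicating labels. Let $L$ be the largest resulting size of a set $\Sigma_u$; then $L\ge b$, and $\log L\le(64b^5)^c$, because both $\varepsilon^{-c}$ and $\log b$ are at most $(64b^5)^c$. Let $\Delta=|E|\le n_0^{O(1)}$. Now $h=O(b^{5c+1})$ and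
\[
\log\tau^b=b(h+1)\log b=O(b^{5c+3})=O\bigl(\varepsilon^{-(c+1)}\bigr)=O\bigl((\log n_0)^{\beta(c+1)}\bigr)=O(\log n_0),
\]
where we used $b^5\le1/\varepsilon$. By Bertrand's postulate $p\le2\max(\Delta,b)\le n_0^{O(1)}$. So $K\le n_0^{O(1)}$, the reduction is polynomial, and $n=|V(G)|\le n_0^A$ for a constant $A$. Moreover $n\ge t\ge b\to\infty$, so only the behavior of the algorithm for large $n$ matters.

Let $\gamma=\beta/6$, which does not depend on $r$. Since $b=\Theta((\log n_0)^{\beta/5})$, we have $(\log n)^\gamma\le(A\log n_0)^{\beta/6}<b/10$ for large $n_0$, and Lemma~\ref{lem:decide} finishes the proof.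
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $b=\bigl\lceil\sqrt{\log n_0/\log\log n_0}\,\bigr\rceil$ and $k=\lceil A_1\log b\rceil$, where $A_1=\max(1,6/c_1)$. Then for $b\ge2$ we have $c_1k\ge6\log b\ge1+5\log b$, that is, $2^{-c_1k}\le\frac1{2b^5}$, and also $7^k\ge b$. Use $I_k$ from Lemma~\ref{lem:LC} with $L=7^k$ and $\Delta=5^k$. By Bertrand's postulate $\log p=O(\log b)$. With absolute implied constants,
\[
\log L,\ \log\Delta=O(\log b),\quad h=O(b\log b),\quad \log K=2\log p+b(h+1)\log b=O(b^2\log^2b),
\]
and $\log(|U|+|V|)=O(k\log n_0)=O(\log b\,\log n_0)$.

For large $n_0$ we have $\log b\ge\frac12(\log\log n_0-\log\log\log n_0)\ge\frac13\log\log n_0$, so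
\[
b^2\log^2b\ge\frac{\log n_0}{\log\log n_0}\cdot\frac{\log\log n_0}3\cdot\log b=\frac13\log n_0\,\log b .
\]
Also $50\log r\le b^2$ for large $n_0$. Let $B=(|U|+|V|)^2(rK)^{50}$ be the bound of Theorem~\ref{thm:R}. Then $\log B=2\log(|U|+|V|)+50\log r+50\log K$, and there is an absolute constant $A\ge1$ such that
\[
\log n\le\log B\le Y:=A\,b^2\log^2b=O(\log n_0\,\log\log n_0),\qquad n=|V(G)| .
\]
Since also $k=O(\log\log n_0)$, the reduction, and any polynomial-time algorithm run on $G$, take time $n_0^{O(\log\log n_0)}$.

It remains to compare the factor with $b$. The function $y\mapsto\sqrt y/\log y$ is increasing for $y\ge e^2$, since the derivative of its natural logarithm is $\frac1{2y}-\frac1{y\ln y}$, which is nonnegative when $\ln y\ge2$ and positive when $\ln y>2$. We have $n\ge t\ge K\ge\tau^b$, so $\log n\ge b\ge e^2$ for large $n_0$. As $\log Y\ge\log b^2=2\log b$, we get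
\[
\frac{\sqrt{\log n}}{\log\log n}\le\frac{\sqrt Y}{\log Y}\le\frac{\sqrt A\,b\log b}{2\log b}=\frac{\sqrt A}2\,b .
\]
With the absolute constant $\delta=1/(6\sqrt A)$ the approximation factor is at most $b/12<b/10$. By Lemma~\ref{lem:decide}, 3SAT is decided in time $n_0^{O(\log\log n_0)}$. The class $\mathrm{DTIME}(n^{O(\log\log n)})$ is closed under polynomial-time reductions, so it contains $\mathrm{NP}$.
\end{proof}

\begin{remark}
The gap of Theorem~\ref{thm:R} has $\mathrm{wcol}_r$ on the small side and $\mathrm{col}_r$ on the large side. So it applies to every graph parameter $\kappa$ with $\mathrm{col}_r\le\kappa\le\mathrm{wcol}_r$, and to algorithms that only estimate the value: a number between $\kappa(G)$ and $\alpha\,\kappa(G)$ with $\alpha<b/10$ is less than $bt/2$ if $\mathrm{val}(I)=1$ and at least $bt/2$ if $\mathrm{val}(I)\le\frac1{2b^5}$.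
\end{remark}

\begin{remark}
The hypothesis $r\ge2$ enters through the medium links, which have length $r-1\ge1$, and through Lemma~\ref{lem:types}. For $r=1$ the two-step pattern of Section~\ref{sec:toytest} is not available, as it must be, since both parameters then equal the degeneracy. We do not determine the optimal approximation factor between the lower bounds of Theorems~\ref{thm:B} and~\ref{thm:C} and the factors of the greedy algorithm.
\end{remark}

\begin{thebibliography}{9}
\bibitem{ALMSS} Arora, Lund, Motwani, Sudan, Szegedy, J. ACM 45 (1998).
\bibitem{AS} Arora, Safra, J. ACM 45 (1998).
\bibitem{BLS} Michael Breen-McKay, Brian Lavallee, Blair D. Sullivan, \emph{Hardness of the Generalized Coloring Numbers}, arXiv:2112.10562 (2021).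
\bibitem{Feige} Feige, \emph{A threshold of $\ln n$ for approximating set cover}, J. ACM 45 (1998).
\bibitem{MR} Moshkovitz, Raz, \emph{Two-query PCP with subconstant error}, J. ACM 57(5) (2010).
\bibitem{Raz} Raz, \emph{A parallel repetition theorem}, SIAM J. Comput. 27 (1998).
\end{thebibliography}

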